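# Lipschitz viscosity solutions of the minimal surface system are stationary

## 1. A creased graph under two tests

Take $u:\mathbb R^2\to\mathbb R^2$, $u(x_1,x_2)=(|x_1|,0)$. Its graph in $\mathbb R^4$, with points written $y=(x,z)$, consists of two half-planes that meet along the line $\{x_1=0,\ z=0\}$. Each half-plane is flat, so the graph is minimal off a line. Is it minimal as a whole? There are two ways to ask.

The first way is by area. For a Lipschitz map $u$ put $F(x)=(x,u(x))$, $g_{ij}=\partial_iF\cdot\partial_jF$, $\sqrt g=\sqrt{\det (g_{ij})}$. The graph is critical for area when $\partial_i(\sqrt g\,g^{ij}\partial_jF^\beta)=0$ weakly for each $\beta$. Here $g=\mathrm{diag}(2,1)$ on both sides of the crease, so for the component $F^3=|x_1|$ the field inside the divergence is $\sqrt2\cdot\frac12\,\mathrm{sign}(x_1)\,e_1$. It jumps by $\sqrt2$ across $\{x_1=0\}$, so its divergence is not zero. The crease fails the area test.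

The second way is by touching. If $M$ is a smooth $n$-dimensional minimal submanifold and $f|_M$ has a local maximum at $p$, then $0\ge\Delta_M f(p)$, and $\Delta_Mf(p)$ is the trace of $D^2f(p)$ on the tangent plane $T_pM$. Hence the sum of the $n$ smallest eigenvalues of $D^2f(p)$ is $\le0$. This condition makes sense for any set. Try it on the crease at the origin with $f=-z_1+x_1^2$. On the graph $f=-|x_1|+x_1^2$, which has a local maximum at $0$. The Hessian is $\mathrm{diag}(2,0,0,0)$ and its two smallest eigenvalues add up to $0$, so there is no contradiction. There are too many directions in which $f$ is not convex. Now add convexity in the $z$-directions: $f=-z_1+x_1^2+|z|^2$. On the graph $f=-|x_1|+2x_1^2$, still with a local maximum at $0$, and the Hessian is $\mathrm{diag}(2,0,2,2)$. The two smallest eigenvalues add up to $2>0$. The crease fails the touching test too.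

One test is an integral identity, the other is pointwise. Do they always give the same verdict? Let $n\ge2$, $m\ge1$, let $\Omega\subset\mathbb R^n$ be a domain (open and connected), let $u:\Omega\to\mathbb R^m$ be Lipschitz, and let $\mathcal G_u=F(\Omega)$.

**Definition 1.** $u$ is *stationary* if $\mathcal G_u$ is a critical point of area with respect to compactly supported $C^2$ variations of $\Omega\times\mathbb R^m$. Equivalently,
$$\int_{\mathcal G_u}\operatorname{div}_{\mathcal G_u}X\,d\mathcal H^n=0\qquad\text{for all }X\in C_c^1(\Omega\times\mathbb R^m;\mathbb R^{n+m}).\tag{1}$$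
Equivalently again, $\frac1{\sqrt g}\partial_i(\sqrt g\,g^{ij}\partial_jF^\beta)=0$ weakly in $\Omega$ for $\beta=1,\dots,n+m$.

**Definition 2.** $u$ is a *viscosity solution* of the minimal surface system if, whenever $p\in\mathcal G_u$ and $f$ is a $C^2$ function on a neighborhood of $p$ in $\mathbb R^{n+m}$ such that $f|_{\mathcal G_u}$ has a local maximum at $p$, the sum of the $n$ smallest eigenvalues of $D^2f(p)$ is $\le0$.

Every Lipschitz stationary solution is a viscosity solution (Lemma 6 below), and when $m=1$ every Lipschitz viscosity solution is stationary. Whether the converse holds in general is recorded as an open question in Bryan Dimler, "Partial regularity for Lipschitz solutions to the minimal surface system", arXiv:2306.12586 (2023). The answer is yes.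

**Theorem 1.** Let $n\ge 2$, $m\ge1$, $\Omega\subset\mathbb R^n$ a domain, $u:\Omega\to\mathbb R^m$ a Lipschitz viscosity solution. Then there is a relatively closed $\Sigma\subset\Omega$ with $\mathcal H^{n-2}(\Sigma)=0$ such that $u$ is $C^\infty$ with minimal graph over $\Omega\setminus\Sigma$; and $u$ is stationary.

**Theorem 2.** Let $n\ge2$, $m\ge1$, $u:\Omega\to\mathbb R^m$ Lipschitz. The following are equivalent: (a) $u$ is a viscosity solution; (b) $u$ is stationary; (c) there is a relatively closed $\Sigma\subset\Omega$ with $\mathcal H^{n-1}(\Sigma)=0$ such that $u$ is smooth and $\mathcal G_u$ classically minimal over $\Omega\setminus\Sigma$. In this case the singular set $\Sigma(u)$ (the set of points near which $u$ is not $C^\infty$) satisfies $\dim_{\mathcal H}\Sigma(u)\le n-4$; it is empty if $n\le3$ and discrete in $\Omega$ if $n=4$. The bound $n-4$ is attained for all $n\ge4$, $m\ge3$. In (c), $\mathcal H^{n-1}(\Sigma)=0$ cannot be weakened to local finiteness of $\mathcal H^{n-1}(\Sigma)$.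

Theorem 1 is proved in Sections 4–10, and Theorem 2, which is not used for it, in Sections 11 and 12.

## 2. Traces on planes, and graphs of class $C^2$

Throughout, $K$ is a Lipschitz constant of $u$, $\lambda=\frac1{1+K^2}$, and $\mathrm{Gr}$ is the (compact) Grassmannian of $n$-planes in $\mathbb R^{n+m}$. For $S\in\mathrm{Gr}$, $\pi_S$ is the orthogonal projection onto $S$ and $\mathrm{tr}_SM=\mathrm{tr}(\pi_SM)$. If $M$ is symmetric with eigenvalues $\kappa_a$ and orthonormal eigenvectors $v_a$, then $\mathrm{tr}_SM=\sum_a\kappa_a|\pi_Sv_a|^2$. The weights lie in $[0,1]$ and add up to $n$, so the sum of the $n$ smallest eigenvalues is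
$$\mathrm{tr}_nM:=\min_{S\in\mathrm{Gr}}\mathrm{tr}_SM .$$
The viscosity property reads: at a local maximum $p$ of $f|_{\mathcal G_u}$ we have $\mathrm{tr}_nD^2f(p)\le0$. For example, with $n=2$, $\mathrm{tr}_2\,\mathrm{diag}(2,0,2,2)=2$.

At a differentiability point of $u$ (almost every point, by Rademacher's theorem) the tangent plane $T=T_{F(x)}$ is spanned by the $\partial_iF$, and $\pi_T=g^{ij}\,\partial_iF\otimes\partial_jF$. Hence $\mathrm{tr}_TD^2f=g^{ij}D^2f(\partial_iF,\partial_jF)$. In particular
$$\mathrm{tr}_TD^2f=g^{ij}\varphi_{ij}\ \text{ for }f=\varphi(x),\qquad \mathrm{tr}_TD^2f=0\ \text{ for }f=e\cdot z.\tag{2}$$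
Since $g=I+Du^TDu$, we have $\lambda I\le g^{-1}\le I$ and $1\le\sqrt g\le(1+K^2)^{n/2}$. Let $\mu$ be $\mathcal H^n$ restricted to $\mathcal G_u$, that is, the image of $\sqrt g\,dx$ under $F$. Functions on the graph are regarded as functions of $x$, and $B_r(\cdot)$ is an open ball in $\mathbb R^n$ or $\mathbb R^{n+m}$ according to its center. A test function that depends only on $x$, or is not compactly supported in $z$, is understood to be multiplied by a cutoff $\chi(z)$ equal to $1$ near the relevant range of $u$. Restrictions, translations, and rescalings $r^{-1}(u(x_0+rx)-c)$ of $K$-Lipschitz viscosity solutions are $K$-Lipschitz viscosity solutions.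

Where $u$ is $C^2$, the mean curvature vector $H$ is the normal part of $g^{ij}\partial_{ij}F=(0,g^{ij}u_{ij})$. Tangent vectors have the form $(\eta,Du\,\eta)$, so $(0,\xi)$ is tangent only if $\xi=0$. Thus for $u\in C^2$ the graph is minimal if and only if $g^{ij}u_{ij}=0$. Over an open set where the graph is smooth and minimal we use two classical facts: $\Delta_{\mathcal G}f=\mathrm{tr}_TD^2f+H\cdot\nabla f=\mathrm{tr}_TD^2f$, and
$$\int\operatorname{div}_{\mathcal G}Y\,d\mu=-\int H\cdot Y\,d\mu=0\tag{3}$$
for every vector field $Y$ that is Lipschitz along the graph with compact support there.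

The crease taught us to add convexity in normal directions. Here is what that buys, quantitatively.

**Lemma 3.** Let $L$ be an $m\times n$ matrix, $N=(-L,\,I)$, so that $N(x,z)=z-Lx$, and let $T=\ker N$ be the graph of $L$. Let $Q$ be a symmetric matrix on $\mathbb R^{n+m}$ and $M>0$. Then $\mathrm{tr}_n(Q+2MN^TN)\ge\mathrm{tr}_TQ-\frac{|Q|^2}{4M}$, with $|\cdot|$ the Hilbert–Schmidt norm.

*Proof.* The range of $N^TN$ is $T^\perp$, and its nonzero eigenvalues are those of $NN^T=I+LL^T\ge I$. So $N^TN\ge\pi_{T^\perp}$. Let $S\in\mathrm{Gr}$ and $\delta=|\pi_S-\pi_T|$. Then $\delta^2=2n-2\,\mathrm{tr}(\pi_S\pi_T)=2\,\mathrm{tr}_S\pi_{T^\perp}$. Hence $\mathrm{tr}_S(2MN^TN)\ge M\delta^2$, while $\mathrm{tr}_SQ\ge\mathrm{tr}_TQ-|Q|\delta$. Finally $M\delta^2-|Q|\delta\ge-\frac{|Q|^2}{4M}$. $\square$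

**Lemma 4.** If a viscosity solution $u$ is $C^2$, then $g^{ij}u_{ij}=0$, so its graph is minimal, and $u$ is stationary by (3).

*Proof.* Suppose $\xi=g^{ij}u_{ij}(x_0)\ne0$; put $e=-\xi/|\xi|$. Let $P$ and $\ell$ be the second and first order Taylor polynomials of $u$ at $x_0$, and
$$f=e\cdot(z-P(x))-\kappa|x-x_0|^2+M|z-\ell(x)|^2 .$$
On the graph the first term is $o(|x-x_0|^2)$ and the last is $O(|x-x_0|^4)$. So for every $\kappa,M>0$ there is a local maximum over $x_0$. The Hessian at that point is $Q+2MN^TN$ with $N=(-Du(x_0),I)$ and $Q=-(e\cdot D^2P+2\kappa I)\oplus0$. By Lemma 3, $\mathrm{tr}_nD^2f\ge|\xi|-2\kappa\,\mathrm{tr}\,g^{-1}-|Q|^2/(4M)$. This is positive for $\kappa$ small and then $M$ large, a contradiction. $\square$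

The other case that can be done by hand is that of a profile in one variable; this is the general crease.

**Lemma 5.** Let $u(x)=\ell(x)+w(x\cdot\nu)$ on $\mathbb R^n$ with $\ell$ linear, $\nu$ a unit vector and $w:\mathbb R\to\mathbb R^m$ Lipschitz. If $u$ is a viscosity solution, then $w$ is affine.

*Proof.* If not, there are $t_0<t_1$ such that the affine interpolation $b$ of $w$ at $t_0,t_1$ has $\max_{[t_0,t_1]}|w-b|^2>0$. For small $\epsilon>0$ the function $|w-b|^2+\epsilon t^2$ then has its maximum over $[t_0,t_1]$ at an interior point $t_*$. The function $f=|z-\ell(x)-b(x\cdot\nu)|^2+\epsilon(x\cdot\nu)^2$ equals $|w(t)-b(t)|^2+\epsilon t^2$ with $t=x\cdot\nu$ on the graph, so it has a local maximum at $F(t_*\nu)$. Its Hessian is $2\sum_kN_k\otimes N_k+2\epsilon\,\nu\otimes\nu$ with $N_k=dz_k-d\ell^k-(b^k)'\,\nu\cdot dx$. This is nonnegative of rank $m+1$, because the $N_k$ and $\nu\cdot dx$ are linearly independent. Its kernel has dimension $n-1$, so the sum of the $n$ smallest eigenvalues is positive, a contradiction.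 $\square$

One implication between the two notions is short.

**Lemma 6.** A Lipschitz stationary solution is a viscosity solution.

*Proof.* Suppose $f|_{\mathcal G_u}$ has a local maximum at $p$ and $\mathrm{tr}_nD^2f(p)>0$. Replacing $f$ by $f-|y-p|^4$ (same Hessian at $p$), the maximum is strict. Choose $r>0$ such that $\bar B_r(p)\subset\Omega\times\mathbb R^m$, $f$ is $C^2$ near $\bar B_r(p)$, $\mathrm{tr}_nD^2f>0$ there, and $f<f(p)$ on $\mathcal G_u\cap\bar B_r(p)\setminus\{p\}$. By compactness there is $t<f(p)$ with $f<t$ on $\mathcal G_u\cap(\bar B_r(p)\setminus B_{r/2}(p))$. Let $0\le\chi\in C_c^\infty(B_r(p))$, $\chi=1$ on $B_{r/2}(p)$. The field $X=\chi\,((f-t)_+)^2\,\nabla f$ is $C^1_c$. On $\mathcal G_u$ it vanishes outside $B_{r/2}(p)$, where $\chi=1$, so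
$$\operatorname{div}_{\mathcal G_u}X=((f-t)_+)^2\,\mathrm{tr}_TD^2f+2(f-t)_+|\pi_T\nabla f|^2\ge((f-t)_+)^2\,\mathrm{tr}_nD^2f\ge0\quad\text{on }B_{r/2}(p),$$
with strict inequality near $p$. The integral of $\operatorname{div}_{\mathcal G_u} X$ is positive, contradicting (1). $\square$

## 3. Removing a closed set from a minimal graph

A natural plan for the converse is as follows: show that a viscosity solution is smooth off a small closed set $\Sigma$, note that it is minimal there by Lemma 4, and remove $\Sigma$ with cutoffs. Recall that $\mathcal H^s(A)=0$ means that $A$ has countable covers by sets of arbitrarily small diameters with $\sum\mathrm{diam}^s$ as small as we like.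

**Lemma 7.** Let $q\in\{1,2\}$, $n\ge2$, and let $A\subset\mathbb R^n$ be compact with $\mathcal H^{n-q}(A)=0$. There are Lipschitz $\eta_k:\mathbb R^n\to[0,1]$ vanishing in a neighborhood of $A$, with $\int|D\eta_k|^q\,dx\to0$ and $\eta_k\to1$ a.e.

*Proof.* If $A=\emptyset$ (in particular if $n=q=2$) take $\eta_k\equiv1$. Otherwise cover $A$ by finitely many open balls $B_{r_i}(x_i)$ with $r_i<\frac1k$ and $\sum r_i^{n-q}<\frac1k$, and put $\eta_k=\min_i\min\{1,(|x-x_i|/r_i-1)_+\}$. This vanishes on the balls. Almost everywhere $|D\eta_k|\le\max_ir_i^{-1}1_{B_{2r_i}(x_i)}$, so $\int|D\eta_k|^q\le C\sum r_i^{n-q}\to0$. Moreover $|\{\eta_k<1\}|\le C\sum r_i^n\le Ck^{-q-1}$, which is summable, so $\eta_k\to1$ a.e. by Borel–Cantelli. $\square$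

**Lemma 8.** Let $u:\Omega\to\mathbb R^m$ be Lipschitz, and let $\Sigma\subset\Omega$ be relatively closed with $\mathcal H^{n-1}(\Sigma)=0$, such that $u$ is smooth with minimal graph over $\Omega\setminus\Sigma$. Then $u$ is stationary.

*Proof.* Let $X\in C^1_c(\Omega\times\mathbb R^m;\mathbb R^{n+m})$ and let $Q$ be the projection of its support to $\Omega$. Take $\eta_k$ from Lemma 7 with $q=1$, $A=\Sigma\cap Q$. Then $\eta_kX$ is Lipschitz along the graph with compact support over $\Omega\setminus\Sigma$, so by (3)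
$$0=\int\operatorname{div}_{\mathcal G_u}(\eta_kX)\,d\mu=\int\eta_k\operatorname{div}_{\mathcal G_u}X\,d\mu+\int\nabla^T\eta_k\cdot X\,d\mu .$$
The last term is at most $C\int|D\eta_k|\,dx\to0$, and the first tends to $\int\operatorname{div}_{\mathcal G_u}X\,d\mu$. $\square$

How small can we make $\Sigma$? Section 6 will show, from the viscosity property alone, that $\Sigma$ can be taken Lebesgue null. Here the plan stops. A null set says nothing about $\int|D\eta_k|$, and this is not a matter of technique: $(|x_1|,0,\dots,0)$ is smooth and minimal off $\{x_1=0\}$ and is not stationary. To see that $\Sigma$ is much smaller, one would like to blow up at a singular point, find a homogeneous limit, and reduce dimension until Lemma 5 applies. Homogeneity of blow-ups comes from the monotonicity of $r^{-n}\mu(B_r)$, and the usual proof of that inserts $X=k(|y|)\,y$ into (1), which is what we want to prove. The plan is circular.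

Now look at that field again: $k(|y|)\,y$ is a gradient. So monotonicity does not need (1) for all $X$, but only for $X=\nabla f$, where the integrand is $\mathrm{tr}_TD^2f$. Nor does it need the measure $\mu$: any positive measure $V$ on pairs (point of the graph, $n$-plane) with $\int\mathrm{tr}_SD^2f(y)\,dV(y,S)=0$ will do. The maximum principle says that no $f$ with $\mathrm{tr}_SD^2f>0$ for all $S$ on a piece of the graph can have an interior maximum there. This is the non-intersection of a linear space with an open convex cone, and Hahn–Banach turns it into exactly such a measure. The price is an unknown weight, which might vanish in places. Most of the work goes into showing that it does not.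

## 4. The measure dual to the maximum principle

**Lemma 9.** Let $u$ be a Lipschitz viscosity solution on $\Omega$, $p_0=F(x_0)$, $\bar B_R(x_0)\subset\Omega$, $\mathcal K=\mathcal G_u\cap\bar B_R(p_0)$, $\partial\mathcal K:=\mathcal G_u\cap\partial B_R(p_0)$, $p\in\mathcal G_u\cap B_R(p_0)$. There are a probability measure $\sigma$ on $\partial\mathcal K$ and a finite measure $V\ge0$ on $\mathcal K\times\mathrm{Gr}$ such that for all $f$ of class $C^2$ near $\mathcal K$
$$\int\mathrm{tr}_SD^2f(y)\,dV(y,S)=\int f\,d\sigma-f(p).\tag{4}$$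
If $\|V\|$ denotes the projection of $V$ to $\mathcal K$, then $\|V\|(\partial\mathcal K)=0$ and $\|V\|(\{p\})=0$.

In the model case $u\equiv0$ one can take $V=G\,dx\otimes\delta_{\mathbb R^n\times\{0\}}$, where $G$ is the Green function of the ball with $-\Delta G=\delta_p$, and for $\sigma$ harmonic measure; (4) is then Green's representation formula.

*Proof.* **Step 1: the measures exist.** Since $|F(x)-p_0|\ge|x-x_0|$, the set $\mathcal K$ lies over $\bar B_R(x_0)$, so it is compact, and $\partial\mathcal K\neq\emptyset$ by continuity along a ray from $x_0$. In the Banach space $C(\mathcal K\times\mathrm{Gr})\oplus C(\partial\mathcal K)$ consider the linear subspace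
$$W=\{(\mathrm{tr}_SD^2f,\,-(f-f(p))|_{\partial\mathcal K}):f\in C^2(\mathbb R^{n+m})\}$$
and the open convex cone $P$ of pairs $(g,h)$ with $g>0$ and $h>0$. Suppose $W\cap P\ne\emptyset$. Then for some $f$ we have $\mathrm{tr}_nD^2f>0$ on $\mathcal K$ and $f<f(p)$ on $\partial\mathcal K$. So $\max_{\mathcal K}f$ is attained in $\mathcal G_u\cap B_R(p_0)$, at a local maximum of $f|_{\mathcal G_u}$ with $\mathrm{tr}_nD^2f>0$, contradicting the viscosity property. Hence $W\cap P=\emptyset$. By Hahn–Banach there is a continuous linear functional that vanishes on $W$ and is positive on $P$. By Riesz it is given by measures $V,\sigma\ge0$, not both zero, with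
$$\int\mathrm{tr}_SD^2f\,dV=\int(f-f(p))\,d\sigma .$$
If $\sigma=0$, then $f=|y|^2$ gives $2n\|V\|(\mathcal K)=0$, so both vanish, a contradiction. Normalize $\sigma$ to mass one. A function that is only $C^2$ near $\mathcal K$ is first cut off outside a neighborhood of $\mathcal K$.

**Step 2: no mass on $\partial\mathcal K$.** Let $d=R^2-|y-p_0|^2$, which is $\ge0$ on $\mathcal K$, let $\zeta(s)=1-e^{-s}$ and $f=\epsilon\zeta(d/\epsilon)$. As $\zeta''<0$ and $D^2d=-2I$, we get $\mathrm{tr}_SD^2f\le-2n\zeta'(d/\epsilon)$. On $\partial\mathcal K$ we have $f=0$ and $\zeta'(0)=1$. So the left side of (4) is at most $-2n\|V\|(\partial\mathcal K)$, while the right side is $-\epsilon\zeta(d(p)/\epsilon)\ge-\epsilon$. Thus $2n\|V\|(\partial\mathcal K)\le\epsilon$ for every $\epsilon>0$.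

**Step 3: no mass at the pole.** Let $\psi\in C_c^\infty(\mathbb R^{n+m})$ equal $|y|^2/2$ near $0$, and let $f_\rho=\rho^2\psi((y-p)/\rho)$. Then $\mathrm{tr}_SD^2f_\rho$ is bounded uniformly in $\rho$, equals $n$ at $p$, and tends to $0$ at every other point as $\rho\to0$. The right side of (4) is $O(\rho^2)$. By dominated convergence $n\|V\|(\{p\})=0$. $\square$

**Definition 3.** Let $D\subset\mathbb R^n$ be open and $u:D\to\mathbb R^m$ $K$-Lipschitz. A Radon measure $V\ge0$ on $(D\times\mathbb R^m)\times\mathrm{Gr}$, with $\|V\|$ concentrated on $F(D)$, is *admissible for $u$ on $D$* if $\int\mathrm{tr}_SD^2f\,dV=0$ for all $f\in C_c^2(D\times\mathbb R^m)$.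

For $u\equiv0$ and $a\ge0$ harmonic on $D$, $V=a\,dx\otimes\delta_{\mathbb R^n\times\{0\}}$ is admissible, for instance $a=x_1$ on $D=\{x_1>0\}$. In Lemma 9, $V$ restricted to the graph over $\{x\in B_R(x_0):|F(x)-p_0|<R\}\setminus\{x_p\}$, where $p=F(x_p)$, is admissible there, because the test functions vanish on $\partial\mathcal K$ and at $p$.

## 5. Monotonicity, tangency and doubling from Hessians alone

In this section $V$ is admissible for the $K$-Lipschitz map $u$ on $D$; the viscosity property is not used. The first lemma uses radial test functions and is the formula for which we wanted stationarity.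

**Lemma 10 (monotonicity).** If $q=F(x_q)$, $\bar B_R(x_q)\subset D$, $0<\rho<R$, then
$$R^{-n}\|V\|(B_R(q))-\rho^{-n}\|V\|(B_\rho(q))=\int_{\{\rho\le|y-q|<R\}}\frac{|\pi_{S^\perp}(y-q)|^2}{|y-q|^{n+2}}\,dV.$$

*Proof.* Let $q=0$. For $j\ge3$ let $\gamma=\gamma_j:[0,\infty)\to[0,1]$ be smooth and nonincreasing, $=1$ on $[0,1-\frac2j]$ and $=0$ on $[1-\frac1j,\infty)$. Put
$$k(r)=\int_\rho^Rt^{-n-1}\gamma(r/t)\,dt,\qquad f(y)=-\int_{|y|}^\infty rk(r)\,dr .$$
Since $k$ is constant near $0$ and vanishes for $r\ge(1-\frac1j)R$, $f\in C_c^\infty(B_R(0))$. Its support projects into $B_R(x_q)$, so it is a legal test function. We have $\nabla f=k(|y|)y$, and with $r=|y|$, $D^2f=kI+\frac{k'}ry\otimes y$. Using $|\pi_Sy|^2=r^2-|\pi_{S^\perp}y|^2$,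
$$\mathrm{tr}_SD^2f=(nk+rk')-rk'\,\frac{|\pi_{S^\perp}y|^2}{r^2}.$$
Since $\frac rt\gamma'(\frac rt)=-t\,\partial_t[\gamma(r/t)]$, we have $rk'=-\int_\rho^Rt^{-n}\partial_t[\gamma(r/t)]\,dt$. Also $nk=-\int_\rho^R\partial_t(t^{-n})\gamma(r/t)\,dt$. Therefore
$$nk+rk'=\rho^{-n}\gamma(r/\rho)-R^{-n}\gamma(r/R),\qquad-rk'=\int_\rho^Rt^{-n}\,\partial_t[\gamma(r/t)]\,dt\in[0,\rho^{-n}].$$
Let $j\to\infty$. Then $\gamma_j\to1_{[0,1)}$ pointwise. For $r>0$, $\partial_t[\gamma_j(r/t)]\,dt$ is a probability measure on $(0,\infty)$ carried by $[r/(1-\frac1j),r/(1-\frac2j)]$, just to the right of $r$. So $-rk'\to r^{-n}1_{\{\rho\le r<R\}}$ (at $r=0$ both sides are $0$). The mass $\|V\|(\bar B_R(0))$ is finite, since the graph inside $\bar B_R(0)$ lies over $\bar B_R(x_q)$. Dominated convergence in $\int\mathrm{tr}_SD^2f\,dV=0$ gives the formula. $\square$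

The next lemma says that the planes seen by $V$ are the tangent planes. The test function is the squared distance to a mollified graph; its Hessian sees the normal part of $S$.

**Lemma 11 (tangency).** $V=a\,\mu\otimes\delta_T$ with $0\le a\in L^\infty_{loc}(D)$.

*Proof.* By Lemma 10, $\|V\|(B_\rho(F(x)))\le C\rho^n$ for $x\in D'\subset\subset D$ and $\rho<\rho_0(D')$. As $F(B_\rho(x))\subset B_{\sqrt{1+K^2}\rho}(F(x))$, the projection of $\|V\|$ to $D$ gives mass at most $C\rho^n$ to small balls $B_\rho(x)$, so it is $w\,dx$ with $w\in L^\infty_{loc}(D)$.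

Let $u_\delta$ be the mollification of $u$ with an even kernel, $0\le\psi\in C_c^\infty(D)$, $f_\delta=\psi(x)|z-u_\delta(x)|^2$, and $N_k^\delta=dz_k-du_\delta^k$. On the graph $|z-u_\delta|=|u-u_\delta|\le K\delta$, so the terms that contain derivatives of $\psi$ are $O(\delta)$ and
$$D^2f_\delta=2\psi\sum_kN_k^\delta\otimes N_k^\delta-2\psi\sum_k(u-u_\delta)^kD^2u_\delta^k+O(\delta).$$
The second term is bounded, because $|D^2u_\delta|\le C/\delta$. At a differentiability point of $u$ it tends to $0$: there $u_\delta-u=o(\delta)$, since the linear part of $u$ integrates to zero against an even kernel. Also $Du_\delta\to Du$ a.e. The projection of $\|V\|$ is absolutely continuous, so these a.e. statements hold $V$-a.e., and dominated convergence in $\int\mathrm{tr}_SD^2f_\delta\,dV=0$ gives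
$$\int\psi\sum_k|N_k|_S|^2\,dV=0,\qquad N_k=dz_k-du^k(x).$$
So for $V$-a.e. $(F(x),S)$ we have $S\subset\bigcap_k\ker N_k=T_{F(x)}$. Both have dimension $n$, hence $S=T_{F(x)}$. Put $a=w/\sqrt g\le w$. $\square$

Now only functions of $x$ are needed. By Lemma 11 and (2), $\int g^{ij}\varphi_{ij}\,w\,dx=0$ for $\varphi\in C^2_c(D)$, with $w=a\sqrt g$. A barrier shows that $w$ cannot vanish on an open set without vanishing identically.

**Lemma 12 (doubling).** If $\bar B_{3r}(x)\subset D$, then $\|V\|(F(B_{2r}(x)))\le C(n,K)\|V\|(F(B_r(x)))$. Hence, if $D$ is connected and $V\ne0$, then $\|V\|(F(B))>0$ for every ball $B\subset D$.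

*Proof.* Let the center be $0$, $s=9r^2-|x|^2$, and $\varphi=(s_+)^k$ with $k\ge3$, so $\varphi\in C^2_c(D)$. Where $s>0$,
$$g^{ij}\varphi_{ij}=ks^{k-2}\big[4(k-1)g^{ij}x_ix_j-2s\,\mathrm{tr}\,g^{-1}\big]\ge ks^{k-2}\big[4(k-1)\lambda|x|^2-2ns\big].$$
Choose $k=k(n,K)$ with $4(k-1)\lambda\ge16n+1$. If $|x|\ge r$, then $s\le8r^2$ and the bracket is at least $r^2$, so $g^{ij}\varphi_{ij}\ge0$. If $r\le|x|\le2r$, then moreover $s\ge5r^2$, so $g^{ij}\varphi_{ij}\ge k5^{k-2}r^{2k-2}$. If $|x|<r$, then $g^{ij}\varphi_{ij}\ge-2kn9^{k-1}r^{2k-2}$. Inserting this into $\int g^{ij}\varphi_{ij}\,w\,dx=0$,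
$$k5^{k-2}\int_{B_{2r}\setminus B_r}w\,dx\le2kn9^{k-1}\int_{B_r}w\,dx,$$
which is the doubling inequality.

Let $Z$ be the open set of $x\in D$ such that $\|V\|(F(B_r(x)))=0$ for some $r>0$. Let $x\in D$ be a limit of points of $Z$ and $d=\min(1,\mathrm{dist}(x,\partial D))$. Take $x'\in Z$ with $|x'-x|<d/10$, so $\mathrm{dist}(x',\partial D)\ge0.9d$. As long as $\|V\|(F(B_r(x')))=0$ with $r<0.3d$, doubling gives $\|V\|(F(B_{2r}(x')))=0$. After finitely many steps $\|V\|(F(B_\varrho(x')))=0$ with $\varrho\ge0.3d$, so $x\in Z$. Thus $Z$ is open and closed in $D$, and $Z\neq D$ if $V\ne0$. Hence $Z=\emptyset$. $\square$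

Combining Lemma 9 (no mass on $\partial\mathcal K$ or at $p$) with Lemma 11, (4) becomes
$$\int_{\mathcal K}a\,\mathrm{tr}_TD^2f\,d\mu=\int f\,d\sigma-f(p),\qquad a\ge0,\qquad\int_{\mathcal K}a\,d\mu>0.\tag{5}$$
The positivity follows from $f=|y-p|^2$: the right side is $\int|y-p|^2d\sigma>0$ because $p\notin\partial\mathcal K$. This is already useful. The viscosity property involves the worst plane $S$, whereas (5) involves only the true tangent plane.

## 6. From flat to smooth

For symmetric $M$ let $\mathcal M^+(M)=\sup_{\lambda I\le B\le I}\mathrm{tr}(BM)$; for example, $\mathcal M^+(\mathrm{diag}(1,-1))=1-\lambda$. A continuous function $v$ lies in the Pucci class $S(\lambda,1,0)$ of Caffarelli–Cabré if $\mathcal M^+(D^2\varphi(x_0))\ge0$ whenever $v-\varphi$ or $-v-\varphi$ has a local maximum at $x_0$, $\varphi\in C^2$. The Krylov–Safonov interior Hölder estimate (Caffarelli–Cabré, *Fully Nonlinear Elliptic Equations*, Prop. 4.10) bounds a Hölder norm of such $v$ on smaller balls by $\sup|v|$.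

**Lemma 13.** For a $K$-Lipschitz viscosity solution $u$ and a unit vector $e\in\mathbb R^m$, $e\cdot u\in S(\lambda,1,0)$.

*Proof.* Using $\pm e$, it suffices to treat a local maximum of $e\cdot u-\varphi$ at $x_0$. If $\mathcal M^+(D^2\varphi(x_0))<0$, then $\mathcal M^+(D^2\varphi)<0$ near $x_0$. Use (5) with $p=p_0=F(x_0)$, $R$ small, $f=e\cdot z-\varphi(x)$. As $f\le f(p)$ on $\partial\mathcal K$, the right side is $\le0$. But by (2), $\mathrm{tr}_TD^2f=-g^{ij}\varphi_{ij}\ge-\mathcal M^+(D^2\varphi)>0$ a.e., so the left side is positive, a contradiction. $\square$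

**Lemma 14.** Locally uniform limits of $K$-Lipschitz viscosity solutions are $K$-Lipschitz viscosity solutions.

*Proof.* Let $u_k\to u$, and let $f|_{\mathcal G_u}$ have a local maximum at $p=F(x_p)$. Replacing $f$ by $f-|y-p|^4$, the maximum is strict. For small $r$ let $x_k$ be a maximum point over $\bar B_r(x_p)$ of $x\mapsto f(x,u_k(x))$. By uniform convergence and strictness $x_k\to x_p$. So for large $k$ these are local maxima of $f|_{\mathcal G_{u_k}}$, at points $p_k\to p$. The inequality $\mathrm{tr}_nD^2f(p_k)\le0$ passes to the limit. $\square$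

**Lemma 15 ($\varepsilon$-regularity).** There is $\varepsilon_0=\varepsilon_0(n,m,K)>0$ such that, if $u$ is a $K$-Lipschitz viscosity solution on $B_r(x_0)$ and $|u-\ell|\le\varepsilon_0r$ on $B_r(x_0)$ with $\ell$ affine, then $u\in C^\infty(B_{r/2}(x_0))$ and its graph there is a classical minimal submanifold, $g^{ij}u_{ij}=0$.

*Proof.* **Step 1: improvement of flatness.** The aim is to find $\eta\in(0,\frac12)$ and $\varepsilon_1\in(0,1)$, depending on $n,m,K$, such that if $u$ is a $K$-Lipschitz viscosity solution on $B_1$ with $|u-\ell|\le\varepsilon\le\varepsilon_1$ on $B_1$, $\ell$ affine, then $|u-\ell'|\le\varepsilon\eta^{3/2}$ on $B_\eta$ for some affine $\ell'$.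

If this fails, with $\eta$ to be chosen, there are $u_k,\ell_k$ and $\varepsilon_k\to0$ violating it. Comparing $\ell_k(x)$ and $\ell_k(-x)$ with $|x|\to1$ shows $|D\ell_k|\le K+\varepsilon_k$ in operator norm. Along a subsequence $L_k=D\ell_k\to L$ with $|L|\le K$. Let $w_k=(u_k-\ell_k)/\varepsilon_k$, so $|w_k|\le1$. Subtracting an affine function and multiplying by a positive constant preserve $S(\lambda,1,0)$, so $e\cdot w_k\in S(\lambda,1,0)$ by Lemma 13. By Krylov–Safonov and Arzelà–Ascoli, $w_k\to w$ locally uniformly in $B_1$ along a subsequence.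

We claim that each $e\cdot w$ is a viscosity solution of the constant coefficient equation $g_L^{ij}w_{ij}=0$, $g_L=I+L^TL$. Using $\pm e$ it suffices to exclude that for some unit $e$, $x_0\in B_1$, $\varphi\in C^2$, the function $e\cdot w-\varphi$ has a local maximum at $x_0$ and $g_L^{ij}\varphi_{ij}(x_0)<0$. Replacing $\varphi$ by its second order Taylor polynomial at $x_0$ plus $\kappa|x-x_0|^2$ with small $\kappa>0$, we get a quadratic polynomial $P$ with $g_L^{ij}P_{ij}<0$ such that $e\cdot w-P$ has a strict local maximum at $x_0$. Let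
$$f=e\cdot(z-\ell_k(x))-\varepsilon_kP(x)+|z-\ell_k(x)|^2 .$$
On $\mathcal G_{u_k}$, $f/\varepsilon_k=e\cdot w_k-P+\varepsilon_k|w_k|^2\to e\cdot w-P$ uniformly near $x_0$. So $f|_{\mathcal G_{u_k}}$ has a local maximum over some $x_k\to x_0$. The Hessian is $\varepsilon_kQ+2N^TN$ with $Q=-D^2P\oplus0$ and $N=(-L_k,I)$. By Lemma 3 with $M=1$, and $T_k$ the graph of $L_k$,
$$\mathrm{tr}_nD^2f\ge\varepsilon_k\,\mathrm{tr}_{T_k}Q-\tfrac14\varepsilon_k^2|Q|^2 .$$
Since $\mathrm{tr}_{T_k}Q\to-g_L^{ij}P_{ij}>0$, this is positive for large $k$, a contradiction.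

Such viscosity solutions are classical. On a ball $B\subset\subset B_1$ with center $x'$ let $h$ solve $g_L^{ij}h_{ij}=0$ with $h=e\cdot w$ on $\partial B$. If $e\cdot w>h$ somewhere, then for small $\delta>0$ the function $e\cdot w-(h-\delta|x-x'|^2)$ has an interior maximum in $B$, while $g_L^{ij}(h-\delta|x-x'|^2)_{ij}=-2\delta\,\mathrm{tr}\,g_L^{-1}<0$, which is impossible. Using $\pm e$, $e\cdot w=h$. As $\lambda I\le g_L^{-1}\le I$ and $|w|\le1$, interior estimates give $|w-w(0)-Dw(0)x|\le C_0|x|^2$ on $B_{1/2}$ with $C_0=C_0(n,m,K)$. Choose $\eta<\frac12$ with $C_0\eta^2\le\frac12\eta^{3/2}$, and put $\ell_k'=\ell_k+\varepsilon_k(w(0)+Dw(0)x)$. On $B_\eta$, $|u_k-\ell_k'|\le\varepsilon_k(\sup_{B_\eta}|w_k-w|+\frac12\eta^{3/2})\le\varepsilon_k\eta^{3/2}$ for large $k$, contradicting the choice of $u_k$.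

**Step 2: iteration to $C^{1,1/2}$.** Take $r=1$, $x_0=0$ and $\varepsilon_0=\varepsilon_1/2$. Fix $x\in B_{1/2}$ and let $\tilde u(y)=2u(x+y/2)$ on $B_1$, which is within $2\varepsilon_0=\varepsilon_1$ of an affine $\tilde\ell_0$. Suppose $|\tilde u-\tilde\ell_k|\le\varepsilon_1\eta^{3k/2}$ on $B_{\eta^k}$. Then $\eta^{-k}\tilde u(\eta^ky)$ is within $\varepsilon_1\eta^{k/2}\le\varepsilon_1$ of an affine function on $B_1$. Step 1 with $\varepsilon=\varepsilon_1\eta^{k/2}$, scaled back, gives an affine $\tilde\ell_{k+1}$ with $|\tilde u-\tilde\ell_{k+1}|\le\varepsilon_1\eta^{3(k+1)/2}$ on $B_{\eta^{k+1}}$. Since $|\tilde\ell_{k+1}-\tilde\ell_k|\le2\varepsilon_1\eta^{3k/2}$ on $B_{\eta^{k+1}}$, we have $|\tilde\ell_{k+1}(0)-\tilde\ell_k(0)|\le C\eta^{3k/2}$ and $|D\tilde\ell_{k+1}-D\tilde\ell_k|\le C\eta^{k/2}$. So $\tilde\ell_k\to\tilde\ell_\infty$ and $|\tilde u-\tilde\ell_\infty|\le C|y|^{3/2}$ on $B_1$. Scaling back, $u$ is differentiable at every $x\in B_{1/2}$ and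
$$|u(y)-u(x)-Du(x)(y-x)|\le C|y-x|^{3/2}\qquad(|y-x|<\tfrac12)$$
with a uniform $C$. If $x,x'\in B_{1/2}$ and $h=|x-x'|<\frac14$, then on $B_h(x)$ the affine approximations at $x$ and $x'$ differ by at most $Ch^{3/2}$, so $|Du(x)-Du(x')|\le Ch^{1/2}$. Hence $u\in C^{1,1/2}_{loc}(B_{1/2})$.

**Step 3: from $C^{1,1/2}$ to $C^\infty$.** Now $g^{ij}(Du)\in C^{1/2}_{loc}(B_{1/2})$. For a ball $B'\subset\subset B_{1/2}$ with center $x'$ let $v\in C^{2,1/2}_{loc}(B')\cap C(\bar B')$ solve the linear problem $g^{ij}(Du)v_{ij}=0$, $v=u$ on $\partial B'$ (Gilbarg–Trudinger, Thm 6.13). If $e\cdot(u-v)>0$ somewhere, then for small $\delta>0$ the function $e\cdot(u-v)+\delta|x-x'|^2$ attains its maximum over $\bar B'$ at an interior point $x_1$. Apply (5) with $p=p_0=F(x_1)$, small $R$, and $f=e\cdot z-e\cdot v(x)+\delta|x-x'|^2$. The right side is $\le0$, but $\mathrm{tr}_TD^2f=2\delta\,\mathrm{tr}\,g^{-1}>0$, a contradiction. So $e\cdot u\le e\cdot v$ for all unit $e$, that is, $u=v\in C^{2,1/2}_{loc}(B')$. Schauder theory (Gilbarg–Trudinger,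 Thm 6.17) now bootstraps: $u\in C^{2,1/2}_{loc}$ gives $g^{ij}\in C^{1,1/2}_{loc}$, hence $u\in C^{3,1/2}_{loc}$, and so on. So $u\in C^\infty$ and $g^{ij}u_{ij}=0$. $\square$

Let $\mathrm{Reg}(u)$ be the set of points near which $u$ is $C^\infty$, and $\Sigma(u)$ its complement, relatively closed. At a point of differentiability $u$ is $\varepsilon_0r$-close to an affine map on $B_r$ for small $r$. So by Rademacher and Lemma 15, $|\Sigma(u)|=0$, and the graph is minimal over $\mathrm{Reg}(u)$.

## 7. Density and homogeneous blow-ups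

**Lemma 16.** Let $u_k\to u$ locally uniformly, all $K$-Lipschitz viscosity solutions, $x_k\in\Sigma(u_k)$, and $x_k\to x$ in the domain of $u$. Then $x\in\Sigma(u)$.

*Proof.* If $x\in\mathrm{Reg}(u)$, then $|u-\ell|\le\frac{\varepsilon_0}8r$ on some closed ball $\bar B_r(x)$ in the domain, with $\ell$ affine. For large $k$, $|u_k-\ell|\le\varepsilon_0\frac r2$ on $B_{r/2}(x_k)$, so $x_k\in\mathrm{Reg}(u_k)$ by Lemma 15. $\square$

**Definition 4.** For $V$ admissible for a viscosity solution $u$ on $D$, the *density* is $\Theta_V(x)=\lim_{r\downarrow0}r^{-n}\|V\|(B_r(F(x)))$. The limit exists and is locally bounded by Lemma 10.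

For $u\equiv0$, $a=x_1$ on $\{x_1>0\}$ we get $\Theta_V(x)=\omega_nx_1$, where $\omega_n$ is the volume of the unit ball of $\mathbb R^n$. The density is defined at every point, including singular ones.

**Lemma 17.** Let $V_k$ be admissible for $u_k$ on $D_k$, where every compact subset of $D$ lies in $D_k$ for large $k$. Let $u_k\to u$ locally uniformly ($K$-Lipschitz viscosity solutions), $V_k\rightharpoonup V$ weakly-\* on $D$, and $x_k\to x\in D$. Then $V$ is admissible for $u$ on $D$ and $\limsup\Theta_{V_k}(x_k)\le\Theta_V(x)$. In particular $\Theta_V$ is upper semicontinuous.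

*Proof.* A continuous function with compact support in $(D\times\mathbb R^m)\setminus F(D)$ has, for large $k$, support disjoint from the graph of $u_k$, so $\|V\|$ is concentrated on $F(D)$. The identity in Definition 3 passes to the limit, since $\mathrm{tr}_SD^2f$ is continuous with compact support. For small $r,\delta>0$ and large $k$, Lemma 10 gives
$$\Theta_{V_k}(x_k)\le r^{-n}\|V_k\|(B_r(F_k(x_k)))\le r^{-n}\|V_k\|(\bar B_{r+\delta}(F(x))).$$
The upper limit in $k$ is at most $r^{-n}\|V\|(\bar B_{r+\delta}(F(x)))$. Let $\delta\to0$, then $r\to0$. $\square$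

**Lemma 18.** On $\mathrm{Reg}(u)$, $a$ has a smooth representative with $\Delta_{\mathcal G}a=0$, and there $\Theta_V=\omega_na$. If $D$ is connected and $V\ne0$, then $a>0$ on $\mathrm{Reg}(u)$.

*Proof.* For $\varphi\in C_c^\infty(\mathrm{Reg}(u))$ we have $\mathrm{tr}_TD^2\varphi=\Delta_{\mathcal G}\varphi$, because the graph is minimal there. So $\int a\,\Delta_{\mathcal G}\varphi\,d\mu=0$, and Weyl's lemma gives the smooth representative; $\Theta_V=\omega_na$ by continuity of $a$. If $a\ge0$ vanished at a point of $\mathrm{Reg}(u)$, the strong maximum principle would give $a=0$ on a ball, contradicting Lemma 12. $\square$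

**Definition 5.** Let $V$ be admissible for the viscosity solution $u$ on $D$, $x_0\in D$, $q=F(x_0)$, $r_k\downarrow0$. Put $u_k(x)=\frac{u(x_0+r_kx)-u(x_0)}{r_k}$, and let $V_k$ be $r_k^{-n}$ times the push-forward of $V$ under $(y,S)\mapsto((y-q)/r_k,S)$. A limit $(u_\infty,V_\infty)$ of a subsequence is a *blow-up limit* at $x_0$.

Here $V_k$ is admissible for $u_k$ on $(D-x_0)/r_k$, and $\Theta_{V_k}(x)=\Theta_V(x_0+r_kx)$. The mass $\|V_k\|(B_\rho(0))=\rho^n(r_k\rho)^{-n}\|V\|(B_{r_k\rho}(q))$ is bounded for each $\rho$. So subsequences converge, $u_k\to u_\infty$ locally uniformly on $\mathbb R^n$ and $V_k\rightharpoonup V_\infty$. By Lemmas 14 and 17, $u_\infty$ is a $K$-Lipschitz viscosity solution with $u_\infty(0)=0$, and $V_\infty$ is admissible for it on $\mathbb R^n$. When no $V$ is involved we speak of blow-up limits $u_\infty$ alone. For example, the crease has itself as blow-up at $0$ and a linear map as blow-up at points with $x_1\ne0$ (no viscosity property is needed to compute these limits).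

**Lemma 19.** If $\Theta_V(x_0)>0$, then $u_\infty$ is $1$-homogeneous: $u_\infty(tx)=tu_\infty(x)$ for $t>0$.

*Proof.* For every $\rho$ with $\|V_\infty\|(\partial B_\rho(0))=0$, the mass formula above gives $\rho^{-n}\|V_\infty\|(B_\rho(0))=\Theta_V(x_0)$. By left-continuity of $\rho\mapsto\|V_\infty\|(B_\rho(0))$ this holds for all $\rho>0$. So $V_\infty\ne0$, and the right side in Lemma 10 (at the origin) vanishes. With Lemma 11, $\pi_{T^\perp}F_\infty(x)=0$ for a.e. $x$ with $a_\infty(x)>0$. By Lemma 18 on $D=\mathbb R^n$, $a_\infty>0$ on $\mathrm{Reg}(u_\infty)$, a set of full measure. Hence for a.e. $x$ the vector $(x,u_\infty(x))$ lies in $T=\{(\xi,Du_\infty(x)\xi)\}$, that is, $u_\infty(x)=Du_\infty(x)x$. By Fubini in polar coordinates, for a.e. $x$ we have $\frac{d}{dt}\big(u_\infty(tx)/t\big)=0$ for a.e. $t>0$. This function is locally Lipschitz in $t$, so it is constant. By continuity the same holds for all $x$. $\square$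

Note where the weight mattered: the formula gives information only where $a_\infty>0$, and Lemma 12 (through Lemma 18) made that almost everywhere as soon as $V_\infty\ne0$. At points of zero density we know nothing yet.

**Definition 6.** $u:\mathbb R^n\to\mathbb R^m$ is *invariant along* a subspace $W$ if $u(x+w)=u(x)+u(w)$ for all $x\in\mathbb R^n$, $w\in W$. For $u$ continuous, $u|_W$ is then additive, hence linear.

For example, $|x_1|+x_2$ on $\mathbb R^2$ is invariant along $\mathbb Re_2$. If $u$ is continuous and invariant along $W$, then $u(x)=\ell(x_W)+\tilde u(x_{W^\perp})$ with $\ell=u|_W$ linear and $\tilde u=u|_{W^\perp}$.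

**Lemma 20.** If $u$ is a $1$-homogeneous Lipschitz viscosity solution on $\mathbb R^n$, invariant along $W$, and $x_0\notin W$, then every blow-up limit $u_\infty$ at $x_0$ is invariant along $W\oplus\mathbb Rx_0$.

*Proof.* For $w\in W$, invariance and homogeneity give $u_k(x+w)=u_k(x)+r_k^{-1}u(r_kw)=u_k(x)+u(w)$. For $t\in\mathbb R$ and $k$ large (so that $1+r_kt>0$), homogeneity gives
$$u_k(x+tx_0)=\frac{(1+r_kt)\,u\big(x_0+\frac{r_kx}{1+r_kt}\big)-u(x_0)}{r_k}=(1+r_kt)\,u_k\Big(\frac x{1+r_kt}\Big)+t\,u(x_0).$$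
In the limit, $u_\infty(x+w)=u_\infty(x)+u(w)$ and $u_\infty(x+tx_0)=u_\infty(x)+tu(x_0)$. Taking $x=0$ gives $u(w)=u_\infty(w)$ and $tu(x_0)=u_\infty(tx_0)$. Hence $u_\infty(x+w+tx_0)=u_\infty(x)+u_\infty(w)+u_\infty(tx_0)=u_\infty(x)+u_\infty(w+tx_0)$. $\square$

**Lemma 21.** Let $u:\mathbb R^n\to\mathbb R^m$ be a Lipschitz viscosity solution invariant along $W'$. (i) If $\dim W'=n-1$, then $u$ is affine. (ii) If $\dim W'=n-2$ and $u$ is $1$-homogeneous, then $u$ is linear.

*Proof.* (i) With $\nu\perp W'$ a unit vector, $u(x)=\ell(x)+w(x\cdot\nu)$, $w(t)=u(t\nu)$, where $\ell$ is linear with $\ell=u$ on $W'$ and $\ell(\nu)=0$. Lemma 5 applies.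

(ii) Let $x_0\notin W'$. By Lemmas 14 and 20 a blow-up limit at $x_0$ is a Lipschitz viscosity solution invariant along the $(n-1)$-dimensional space $W'\oplus\mathbb Rx_0$, hence affine by (i). So at some small scale $r_k$ Lemma 15 applies at $x_0$, and $x_0\in\mathrm{Reg}(u)$. Thus $u$ is smooth off $W'$ and $u=\ell(x_{W'})+\tilde u(x_{W'^\perp})$, with $\tilde u=\rho h(\theta)$ in polar coordinates of $W'^\perp\cong\mathbb R^2$. Then $D^2\tilde u=\rho^{-1}(h+h'')\,\tau\otimes\tau$ with $\tau$ the unit angular vector, and $0=g^{ij}u_{ij}=\rho^{-1}(h+h'')\,g^{-1}(\tau,\tau)$. Since $g^{-1}(\tau,\tau)>0$, $h''+h=0$. So $h=A\cos\theta+B\sin\theta$, and $\tilde u$, hence $u$, is linear. $\square$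

## 8. The singular set where the density is positive

For $V$ admissible for a viscosity solution $u$ on $D$ and $c>0$ put $\Sigma_c(u,V)=\{x\in\Sigma(u):\Theta_V(x)\ge c\}$, relatively closed by Lemma 17. Let $\mathcal H^s_\infty(E)=\inf\sum(\mathrm{diam}\,C_i)^s$ over countable covers. For $s>0$, $\mathcal H^s_\infty(E)=0$ if and only if $\mathcal H^s(E)=0$. Unlike $\mathcal H^s$, the content behaves well under limits of compact sets, and the next lemma provides points where it does not degenerate under blow-up.

**Lemma 22.** If $s>0$ and $E\subset\mathbb R^n$ is bounded, then for $\mathcal H^s$-a.e. $x\in E$ there are $r_k\downarrow0$ with $\mathcal H^s_\infty(E\cap\bar B_{r_k}(x))\ge\frac12r_k^s$.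

*Proof.* Let $E_j=\{x\in E:\mathcal H^s_\infty(E\cap\bar B_r(x))<\frac12r^s\ \text{for all }r\in(0,\frac1j)\}$. Let $C$ be a set with $0<\mathrm{diam}\,C<\frac1j$ that meets $E_j$, say at $x$. Then $E_j\cap C\subset E\cap\bar B_{\mathrm{diam}\,C}(x)$ has a countable cover with $\sum\mathrm{diam}^s<\frac12(\mathrm{diam}\,C)^s$. Enlarging sets of diameter zero slightly, we may take all diameters positive; they are $<\mathrm{diam}\,C<\frac1j$. Start from a finite cover of $E$ by sets of diameter in $(0,\frac1j)$ and apply this to every covering set that meets $E_j$, discarding the others, repeatedly. Each round at least halves $\sum\mathrm{diam}^s$, so $\mathcal H^s_\infty(E_j)=0$. Hence $\bigcup_jE_j$ is $\mathcal H^s$-null, and every $x\in E\setminus\bigcup_jE_j$ has the stated property. $\square$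

**Lemma 23.** Let $s>0$, $\mathcal H^s(\Sigma_c(u,V))>0$, and let $Z$ be $\mathcal H^s$-null. Then there are $x_0\in\Sigma_c(u,V)\setminus Z$ and a blow-up limit $(u_\infty,V_\infty)$ at $x_0$ with $\mathcal H^s(\Sigma_c(u_\infty,V_\infty))>0$, and $u_\infty$ is $1$-homogeneous.

*Proof.* Choose a closed ball $\bar B\subset D$ such that $E=\Sigma_c\cap\bar B$ has $\mathcal H^s(E)>0$. By Lemma 22 pick $x_0\in E\setminus Z$ with its sequence $r_k$, and pass to a subsequence along which the blow-ups converge. The sets $E_k=r_k^{-1}(E-x_0)\cap\bar B_1\subset\Sigma_c(u_k,V_k)$ satisfy $\mathcal H^s_\infty(E_k)\ge\frac12$. By Lemmas 16 and 17, limit points of sequences $x_k\in E_k$ lie in the compact set $\mathcal C=\Sigma_c(u_\infty,V_\infty)\cap\bar B_1$. So any open set containing $\mathcal C$ contains $E_k$ for all large $k$. As $\mathcal H^s_\infty$ can be computed with open covers, $\mathcal H^s_\infty(\mathcal C)\ge\frac12$. Homogeneity is Lemma 19, since $\Theta_V(x_0)\ge c$. $\square$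

**Proposition 24.** $\mathcal H^{n-2}(\Sigma_c(u,V))=0$ for every $c>0$ (so $\Sigma_c=\emptyset$ if $n=2$).

*Proof.* If $n=2$ and $x_0\in\Sigma_c$, a blow-up at $x_0$ is $1$-homogeneous by Lemma 19, hence linear by Lemma 21(ii) with $W'=\{0\}$. But $0\in\Sigma(u_\infty)$ by Lemma 16, a contradiction.

Let $n\ge3$, $s=n-2\ge1$, and suppose $\mathcal H^s(\Sigma_c)>0$. Lemma 23 with $Z=\emptyset$ gives a pair on $\mathbb R^n$, again called $(u,V)$, with $u$ $1$-homogeneous, $\mathcal H^s(\Sigma_c(u,V))>0$, and $u$ invariant along $W=\{0\}$. Given such a pair invariant along $W$ with $\dim W=j<n-2$, $W$ is $\mathcal H^s$-null. Lemma 23 with $Z=W$ gives a point $x_0\notin W$ and a blow-up there which is again such a pair, and by Lemma 20 it is invariant along a $(j+1)$-dimensional space. We arrive at $\dim W=n-2$. Then $u$ is linear by Lemma 21(ii), so $\Sigma(u)=\emptyset$, a contradiction. $\square$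

## 9. The density solves a divergence form equation

It remains to exclude zero density. So far $a$ satisfies $\int g^{ij}\varphi_{ij}\,a\sqrt g\,dx=0$. On $\mathrm{Reg}(u)$ this is the Laplace equation, and we now show that the divergence form of that equation holds across $\Sigma(u)$, for which Moser's Harnack inequality is available. The part of $\Sigma(u)$ where the density is at least $\varepsilon$ is $\mathcal H^{n-2}$-null by Proposition 24, so it can be cut out at no cost in energy. The part where the density is less than $\varepsilon$ is invisible to $(\alpha-\varepsilon)_+$.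

**Proposition 25.** Let $u$ be a Lipschitz viscosity solution on a connected open $D$ and $V\ne0$ admissible for $u$ on $D$. Then $\alpha:=\omega_n^{-1}\Theta_V$ ($=a$ a.e.) is in $W^{1,2}_{loc}(D)$, is a weak solution of $\partial_i(\sqrt g\,g^{ij}\partial_j\alpha)=0$, and is bounded below by a positive constant on every $D'\subset\subset D$. Consequently $\mathcal H^{n-2}(\Sigma(u))=0$.

*Proof.* By Lemmas 17 and 18, $\alpha\ge0$ is upper semicontinuous and locally bounded, smooth and harmonic on $\mathrm{Reg}(u)$, and $\alpha=a$ a.e.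

**Step 1: truncation and cutoffs.** Fix $\varepsilon>0$. Let $S_\varepsilon=\{x\in\Sigma(u):\alpha\ge\varepsilon\}$, relatively closed with $\mathcal H^{n-2}(S_\varepsilon)=0$, and $\alpha_\varepsilon=(\alpha-\varepsilon)_+$. Near a point of $\Sigma(u)\setminus S_\varepsilon$ we have $\alpha<\varepsilon$ by upper semicontinuity, so $\alpha_\varepsilon=0$ there. Hence $\alpha_\varepsilon$ is locally Lipschitz on $D\setminus S_\varepsilon$. Also $\{\alpha\ge\varepsilon\}$ is relatively closed and $\{\alpha\ge\varepsilon\}\setminus S_\varepsilon\subset\mathrm{Reg}(u)$. For $Q\subset D$ compact let $\eta_k$ be as in Lemma 7 with $q=2$ and $A=S_\varepsilon\cap Q$. Then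
$$\{\alpha\ge\varepsilon\}\cap Q\cap\mathrm{supp}\,\eta_k\quad\text{is a compact subset of }\mathrm{Reg}(u).\tag{6}$$

**Step 2: an energy bound independent of $\varepsilon$.** Let $\psi\in C_c^\infty(D)$, $Q=\mathrm{supp}\,\psi$, and write $\nabla$ for the gradient on the graph. By (6) the Lipschitz function $\psi^2\eta_k^2\alpha_\varepsilon$ has compact support in $\mathrm{Reg}(u)$. Testing $\Delta_{\mathcal G}\alpha=0$ with it gives
$$\int\psi^2\eta_k^2|\nabla\alpha_\varepsilon|^2d\mu=-2\int\psi\eta_k\,\alpha_\varepsilon\nabla\alpha_\varepsilon\cdot\nabla(\psi\eta_k)\,d\mu,\quad\text{hence}\quad\int\psi^2\eta_k^2|\nabla\alpha_\varepsilon|^2d\mu\le4\int\alpha_\varepsilon^2|\nabla(\psi\eta_k)|^2d\mu .$$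
Since $|\nabla(\psi\eta_k)|^2\le2\psi^2|\nabla\eta_k|^2+2\eta_k^2|\nabla\psi|^2$ and $\int|\nabla\eta_k|^2d\mu\le C\int|D\eta_k|^2dx\to0$, Fatou's lemma gives
$$\int\psi^2|\nabla\alpha_\varepsilon|^2d\mu\le8\sup_Q\alpha^2\int|\nabla\psi|^2d\mu .$$
On the interior of $\{\psi=1\}$ the functions $\eta_k\alpha_\varepsilon$ are locally Lipschitz, have gradients $\eta_k\nabla\alpha_\varepsilon+\alpha_\varepsilon\nabla\eta_k$ bounded in $L^2$ and converging in $L^2$ to $\nabla\alpha_\varepsilon$ (defined off the null set $S_\varepsilon$), and converge to $\alpha_\varepsilon$ in $L^2$. So $\alpha_\varepsilon\in W^{1,2}_{loc}(D)$ with bounds independent of $\varepsilon$. As $\varepsilon\to0$, $\alpha_\varepsilon\to\alpha$ uniformly, so $\alpha\in W^{1,2}_{loc}(D)$ and $\nabla\alpha_\varepsilon\rightharpoonup\nabla\alpha$ weakly in $L^2_{loc}$.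

**Step 3: the equation.** Let $f\in C_c^2(D\times\mathbb R^m)$, $Q$ the projection of $\mathrm{supp}\,f$. By (6) the vector field $\eta_k\alpha_\varepsilon\nabla f$, with $\nabla f$ the Euclidean gradient, is Lipschitz along the graph with compact support over $\mathrm{Reg}(u)$. By (3)
$$0=\int\operatorname{div}_{\mathcal G}(\eta_k\alpha_\varepsilon\nabla f)\,d\mu=\int\eta_k\alpha_\varepsilon\,\mathrm{tr}_TD^2f\,d\mu+\int\nabla^T(\eta_k\alpha_\varepsilon)\cdot\nabla f\,d\mu .$$
Let $k\to\infty$; the term with $\nabla^T\eta_k$ tends to $0$. Then let $\varepsilon\to0$: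
$$\int\alpha\,\mathrm{tr}_TD^2f\,d\mu+\int\nabla^T\alpha\cdot\nabla^Tf\,d\mu=0 .$$
Now admissibility enters a second time: by Lemma 11 the first integral is $\int\mathrm{tr}_SD^2f\,dV=0$. With $f=\varphi(x)\chi(z)$ we get $\int\sqrt g\,g^{ij}\partial_i\alpha\,\partial_j\varphi\,dx=0$ for all $\varphi\in C_c^\infty(D)$.

**Step 4: positivity.** The equation is uniformly elliptic with bounded measurable coefficients, and $\alpha\ge0$. Moser's Harnack inequality (Gilbarg–Trudinger, Thm 8.20) gives $\operatorname{ess\,sup}_{B_R(x)}\alpha\le C\operatorname{ess\,inf}_{B_R(x)}\alpha$ whenever $\bar B_{4R}(x)\subset D$. Therefore the open set of points near which $\alpha=0$ a.e. is closed in $D$. As $D$ is connected and $V=a\mu\otimes\delta_T\neq0$, it is empty. So every $x\in D$ has a ball on which $\operatorname{ess\,inf}\alpha>0$, and by compactness $\operatorname{ess\,inf}_{D'}\alpha>0$ for $D'\subset\subset D$.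

This is an almost everywhere statement; we need it at every point. Since $\sqrt g\ge1$ and $F(B_{r/\sqrt{1+K^2}}(x))\subset B_r(F(x))$, we have $\mu(B_r(F(x)))\ge\omega_n(1+K^2)^{-n/2}r^n$ for small $r$. Using the lower bound for $\alpha$ on an open set $D''\subset\subset D$ that contains $\overline{D'}$, we get $\Theta_V(x)\ge c(D')>0$ for every $x\in D'$. So $\Sigma(u)\cap D'\subset\Sigma_{c(D')}(u,V)$, which is $\mathcal H^{n-2}$-null by Proposition 24. Exhausting $D$ by such $D'$ gives $\mathcal H^{n-2}(\Sigma(u))=0$. $\square$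

## 10. Choosing the pole: proof of Theorem 1

Let $x_*\in\Omega$, $\bar B_R(x_*)\subset\Omega$, $s=R/\sqrt{1+K^2}$. Pick a pole away from $x_*$: $x_p\in B_s(x_*)\setminus\{x_*\}$. Take $V$ from Lemma 9 with $p_0=F(x_*)$, $p=F(x_p)$. Over $B_s(x_*)$ the graph lies in $B_R(p_0)$, so $p\in B_R(p_0)$, and $V$ restricted to the graph over $D=B_s(x_*)\setminus\{x_p\}$ is admissible on $D$. The set $D$ is connected because $n\ge2$.

The restricted measure is nonzero. Indeed, take $f\in C^2_c(B_s(x_*)\times\mathbb R^m)$ with $f(p)\ne0$. It vanishes on $\partial\mathcal K$, so (4) gives $\int\mathrm{tr}_SD^2f\,dV=-f(p)\ne0$. Thus $V$ has mass over $B_s(x_*)$, and none of it sits at $p$, because $\|V\|(\{p\})=0$.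

By Proposition 25, $\mathcal H^{n-2}(\Sigma(u)\cap D)=0$, and $D$ is a neighborhood of $x_*$. Countably many such sets cover $\Omega$, so $\mathcal H^{n-2}(\Sigma(u))=0$. Over $\Omega\setminus\Sigma(u)$ the map $u$ is $C^\infty$ with minimal graph. Since also $\mathcal H^{n-1}(\Sigma(u))=0$, Lemma 8 shows that $u$ is stationary. $\blacksquare$

## 11. Three-dimensional cones and the dimension bound

In Theorem 2, (a)$\Rightarrow$(c) is Theorem 1, (c)$\Rightarrow$(b) is Lemma 8, and (b)$\Rightarrow$(a) is Lemma 6. For the dimension bound we need one more rigidity statement, for homogeneous functions of three variables.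

**Lemma 26.** A $1$-homogeneous $v:\mathbb R^3\to\mathbb R$, smooth off $0$, with $a^{ij}v_{ij}=0$ for a smooth positive definite $a^{ij}$ on $\mathbb R^3\setminus\{0\}$, is linear.

*Proof.* **Step 1: a maximum principle for $D_ev$ on the sphere.** Fix $e\in S^2$; $D_ev$ is $0$-homogeneous. Let $\theta\in S^2\setminus\{\pm e\}$ and choose orthonormal coordinates with $e=e_1$ and $\theta\cdot e_3>0$. Put $\tilde v(y)=v(y_1,y_2,1)$, so $D_ev(y,1)=\tilde v_1(y)$ and $v(x)=x_3\tilde v(x_1/x_3,x_2/x_3)$. Hence $D^2v=P^TD^2\tilde v\,P$ at $(y,1)$ with $P=(I_2,-y)$, and $A^{\alpha\beta}\tilde v_{\alpha\beta}=0$ with $A=PaP^T>0$. Divide by $A^{22}$ and differentiate in $y_1$: $\pi=\tilde v_1$ solves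
$$\partial_1\Big(\frac{A^{11}}{A^{22}}\pi_1+\frac{2A^{12}}{A^{22}}\pi_2\Big)+\partial_2\pi_2=0 .$$
The symmetric part of the coefficient matrix is $A/A^{22}>0$, the coefficients are smooth, and there is no zeroth order term. So the strong maximum principle holds for $D_ev$ near $\theta$. As $S^2\setminus\{\pm e\}$ is connected, either $D_ev$ is constant, or its maximum and minimum over $S^2$ are attained only in $\{\pm e\}$.

**Step 2: a convex function.** Euler's relations give $D_ev(e)=v(e)$ and $D_ev(-e)=-v(-e)$. So in all cases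
$$h(e):=\max_{S^2}\,e\cdot Dv=\max\{v(e),-v(-e)\},$$
and $h$, extended $1$-homogeneously, is convex, being the support function of the compact set $Dv(S^2)$.

**Step 3: conclusion.** Suppose $D_{e_0}v$ is nonconstant. Then $v(e_0)\ne-v(-e_0)$, since otherwise its maximum and minimum coincide. If $v(e_0)>-v(-e_0)$, then $h=v$ near $e_0$, so $v$ is convex there. From $D^2v\ge0$, $a>0$ and $a^{ij}v_{ij}=0$ we get $D^2v=0$ near $e_0$. Thus $D_{e_0}v$ is constant near $e_0$, equal to its value $v(e_0)$ at $e_0$, which is its maximum. This contradicts that the maximum is attained only in $\{\pm e_0\}$. If $v(e_0)<-v(-e_0)$, then $h=-v(-\,\cdot\,)$ near $e_0$, so $v$ is concave near $-e_0$ and $D^2v=0$ near $-e_0$. The same contradiction arises at $-e_0$, where the maximum is attained. So $D_ev$ is constant for all $e$, and $v$ is linear. $\square$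

**Lemma 27.** Let $n\ge3$. A $1$-homogeneous Lipschitz viscosity solution $u$ on $\mathbb R^n$, invariant along $W$ with $\dim W=n-3$, which has an admissible $V$ with $\Theta_V\ge c>0$ everywhere, is linear.

*Proof.* If there is $x_0\in\Sigma(u)\setminus W$, a blow-up at $x_0$ is $1$-homogeneous (Lemma 19), invariant along an $(n-2)$-dimensional space (Lemma 20), hence linear (Lemma 21(ii)). But it is singular at $0$ by Lemma 16, a contradiction. So $u$ is smooth off $W$, and $u=\ell(x_W)+\tilde u(x_{W^\perp})$ with $g^{ij}u_{ij}=0$ there. Each component of $\tilde u$ satisfies the hypotheses of Lemma 26, with $a^{ij}$ the $W^\perp$-block of $g^{-1}(Du)$, which depends only on $x_{W^\perp}$. Hence $\tilde u$ is linear. $\square$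

*Proof of the dimension bound in Theorem 2.* Let $u$ satisfy (a)–(c). Since $u$ is stationary, $V=\mu\otimes\delta_T$ is admissible: $\mathrm{tr}_TD^2f=\operatorname{div}_{\mathcal G}\nabla f$ and $\nabla f\in C^1_c$. As in Section 9, $\Theta_V\ge c_0:=\omega_n(1+K^2)^{-n/2}$ at every point. By Lemma 17 with $x_k=x$ this lower bound passes to all points of all iterated blow-ups, so $\Sigma_{c_0}=\Sigma$ for all of them.

**Case $n=2$.** $\Sigma(u)=\Sigma_{c_0}(u,V)=\emptyset$ by Proposition 24.

**Case $n=3$.** A blow-up at $x_0\in\Sigma(u)$ is $1$-homogeneous by Lemma 19, hence linear by Lemma 27 with $W=\{0\}$, while $0$ is singular for it by Lemma 16. So $\Sigma(u)=\emptyset$.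

**Case $n\ge4$.** Suppose $\mathcal H^s(\Sigma(u))>0$ for some $s>n-4$. Lemma 23 with $Z=\emptyset$ gives a $1$-homogeneous pair, invariant along $W=\{0\}$, with $\mathcal H^s(\Sigma)>0$. While $\dim W=j\le n-4<s$, $W$ is $\mathcal H^s$-null, and Lemma 23 with $Z=W$ together with Lemma 20 gives such a pair invariant along a $(j+1)$-dimensional space. We reach a singular $1$-homogeneous viscosity solution with $\Theta\ge c_0$, invariant along an $(n-3)$-dimensional space, contradicting Lemma 27. Hence $\dim_{\mathcal H}\Sigma(u)\le n-4$.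

**Discreteness for $n=4$.** Suppose $x_i\in\Sigma(u)\setminus\{x\}$ converge to $x\in\Omega$. Then $x\in\Sigma(u)$. Blow up at $x$ with (a subsequence of) $r_i=|x_i-x|$. By Lemmas 19 and 16 we get a $1$-homogeneous solution with a singular point $y$, $|y|=1$, a limit of $(x_i-x)/r_i$. A blow-up of this solution at $y$ is $1$-homogeneous, invariant along $\mathbb Ry$, of dimension $1=n-3$, and singular at $0$, contradicting Lemma 27. So $\Sigma(u)$ is discrete in $\Omega$. $\square$

## 12. The Lawson–Osserman cone and the crease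

The bound $n-4$ is attained. Let $\mathfrak h:S^3\to S^2$ be the Hopf map. The Lawson–Osserman map (Lawson–Osserman, Acta Math. 139 (1977))
$$u(x)=\tfrac{\sqrt5}2\,|x|\,\mathfrak h(x/|x|):\mathbb R^4\to\mathbb R^3$$
is $1$-homogeneous and smooth off $0$, so $Du$ is $0$-homogeneous and bounded, and $u$ is Lipschitz. It is not differentiable at $0$: otherwise it would be linear by homogeneity, but $|u(x)|=\frac{\sqrt5}2|x|$, while a linear map $\mathbb R^4\to\mathbb R^3$ has a kernel.

Its graph off $0$ is minimal, and this can be checked by hand with quaternions. Identify $\mathbb R^4$ with the quaternions, $\mathbb R^3$ with the imaginary ones, and write $x=rq$ with $|q|=1$, $\mathfrak h(q)=q\,\mathrm i\,\bar q$, $c=\frac{\sqrt5}2$, so $F=(rq,\,cr\,\mathfrak h)$. On $S^3$ let $E_{\mathrm a}$ be the field $q\mapsto q\mathrm a$, with flow $q\mapsto qe^{t\mathrm a}$, $\mathrm a\in\{\mathrm i,\mathrm j,\mathrm k\}$. These three fields are orthonormal, and $E_{\mathrm a}^2q=q\mathrm a^2=-q$. Differentiating along the flows, $E_{\mathrm i}\mathfrak h=0$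 and
$$E_{\mathrm j}\mathfrak h=q(\mathrm j\mathrm i-\mathrm i\mathrm j)\bar q=-2q\mathrm k\bar q,\qquad E_{\mathrm k}\mathfrak h=q(\mathrm k\mathrm i-\mathrm i\mathrm k)\bar q=2q\mathrm j\bar q,\qquad E_{\mathrm j}^2\mathfrak h=E_{\mathrm k}^2\mathfrak h=-4\mathfrak h .$$
So $\partial_rF,E_{\mathrm i}F,E_{\mathrm j}F,E_{\mathrm k}F$ are orthogonal, with squared lengths $1+c^2=\frac94$, $r^2$, and $(1+4c^2)r^2=6r^2$ twice. The volume element is a constant times $r^3\,dr\,d\mathrm{vol}_{S^3}$. The fields $E_{\mathrm a}$ are skew-adjoint on $S^3$, because their flows are isometries. Integrating by parts in the Dirichlet integral, the Laplacian of the graph is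
$$\Delta_{\mathcal G}=\tfrac49\,r^{-3}\partial_r(r^3\partial_r)+r^{-2}\big[\tfrac16(E_{\mathrm j}^2+E_{\mathrm k}^2)+E_{\mathrm i}^2\big].$$
Then $\Delta_{\mathcal G}(rq)=\big(\frac49\cdot3-\frac26-1\big)\frac qr=0$ and $\Delta_{\mathcal G}(r\mathfrak h)=\big(\frac49\cdot3-\frac86\big)\frac{\mathfrak h}r=0$. So $\Delta_{\mathcal G}F=0$ off $0$, and as $\Delta_{\mathcal G}F=H$, the graph is minimal there.

For $n\ge4$ and $m\ge3$ extend this map trivially to $\mathbb R^4\times\mathbb R^{n-4}$, with zero extra components. The extension satisfies (c) with $\Sigma=\{0\}\times\mathbb R^{n-4}$, since $\mathcal H^{n-1}(\Sigma)=0$. It is not differentiable at any point of $\{0\}\times\mathbb R^{n-4}$, so its singular set is exactly this set, of dimension $n-4$.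

Finally, the crease shows that (c) cannot be weakened. The map $u=(|x_1|,0,\dots,0)$ is Lipschitz and classically minimal off $\{x_1=0\}$, a set of locally finite $\mathcal H^{n-1}$-measure. It is not stationary, since $\sqrt g\,g^{11}\partial_1u^1=\frac1{\sqrt2}\,\mathrm{sign}\,x_1$ jumps across $\{x_1=0\}$. So local finiteness of $\mathcal H^{n-1}(\Sigma)$ does not suffice in (c), and Theorem 2 is proved. $\blacksquare$
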